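# Isomorphic limit models of different cofinalities in a nontame class

## 1. Choosers that remember their choices

Consider structures of the following kind. The universe is the disjoint union of a point $*$, a set $P$ of "choosers", and sets $C_0,C_1,C_2,\dots$. There are unary functions $r_n$ ($n<\omega$) with $r_n(b)\in C_n\cup\{*\}$ for $b\in P$ and $r_n(x)=x$ for $x\notin P$. So each chooser $b$ picks one element of $C_n$ or declines, for each $n$. Call the class of these structures $\mathbf E$ and order it by the substructure relation. Then $M\subseteq N$ means in particular that the choices of a chooser in $M$ lie in $M$.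

Fix an infinite cardinal $\lambda$ with $\lambda^{\aleph_0}=\lambda$, for instance $\lambda=2^{\aleph_0}$, and look only at structures of size $\lambda$. Say that $N\supseteq M$ is *universal over* $M$ if every $M'\supseteq M$ of size $\lambda$ embeds into $N$ over $M$. Such $N$ exist. Add a set $D_n$ of $\lambda$ new elements to each $C_n(M)$, and then, for each of the $\lambda^{\aleph_0}=\lambda$ sequences $v\in\prod_n(C_n(M)\cup D_n\cup\{*\})$, add $\lambda$ new choosers $b$ with $r_n(b)=v(n)$ for all $n$. Given $M'\supseteq M$ of size $\lambda$, send the new elements of $C_n(M')$ injectively into $D_n$, and then the new choosers injectively to new choosers with the corresponding choices.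

Now form two chains, each step universal over the previous one, with unions at limits: $M_0\subseteq M_1\subseteq\dots\subseteq M_\omega$, and $\langle M'_\alpha:\alpha\le\omega_1\rangle$. Compare $M_\omega$ with $M'_{\omega_1}$.

*In $M'_{\omega_1}$ every sequence is chosen.* Let $v\in\prod_nC_n(M'_{\omega_1})$. Its countably many values lie in one $M'_\alpha$ with $\alpha<\omega_1$. The structure $M'_\alpha\cup\{b\}$ with $r_n(b)=v(n)$ for all $n$ embeds into $M'_{\alpha+1}$ over $M'_\alpha$. So some chooser of $M'_{\omega_1}$ has choices exactly $v$.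

*In $M_\omega$ some sequence is not chosen.* The extension of $M_n$ by one new point of $C_n$ embeds into $M_{n+1}$ over $M_n$, so we can pick $c_n\in C_n(M_{n+1})\setminus M_n$. Suppose $b\in P(M_\omega)$ had $r_n(b)=c_n$ for all $n$. Then $b\in M_k$ for some $k$, so $c_k=r_k(b)\in M_k$, contradicting the choice of $c_k$.

So $M_\omega\not\cong M'_{\omega_1}$: chains of length $\omega$ and of length $\omega_1$ lead to different models. Two things were used.

1. There is a type, that of a chooser with choices $c_0,c_1,\dots$, which is not settled at any stage $M_n$ of the chain.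
2. A choice, once made, remains visible in the final model, because "$r_n(b)=c$" is part of the structure.

The first point is about types over the models of a chain. The second is about the model alone. Does the first suffice to tell limit models of different cofinalities apart? To ask this precisely we need some definitions.

## 2. Abstract elementary classes, limit models and nonforking

**Definition (AEC).** An abstract elementary class is a class $\mathbf K$ of structures in a fixed vocabulary, with a partial order $\le_{\mathbf K}$ on $\mathbf K$ refining the substructure relation, such that: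

- $\mathbf K$ and $\le_{\mathbf K}$ are invariant under isomorphism;
- coherence: if $M\subseteq N$, $M\le_{\mathbf K}N'$ and $N\le_{\mathbf K}N'$, then $M\le_{\mathbf K}N$;
- chains: if $\langle M_i:i<\delta\rangle$ is $\le_{\mathbf K}$-increasing, then $M=\bigcup_iM_i\in\mathbf K$ and $M_i\le_{\mathbf K}M$ for all $i$, and if all $M_i\le_{\mathbf K}N\in\mathbf K$, then $M\le_{\mathbf K}N$;
- Löwenheim–Skolem: there is a cardinal $\mu\ge\aleph_0$, at least the size of the vocabulary, such that every $A\subseteq N\in\mathbf K$ is contained in some $M\le_{\mathbf K}N$ with $|M|\le|A|+\mu$. The least such $\mu$ is $\operatorname{LS}(\mathbf K)$.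

A *$\mathbf K$-embedding* $f:M\to N$ is an isomorphism of $M$ onto some $f[M]\le_{\mathbf K}N$. *Amalgamation* in $\mathbf K_\lambda$ says that if $M\le_{\mathbf K}N_1,N_2$ in $\mathbf K_\lambda$, then $N_1,N_2$ can be $\mathbf K$-embedded over $M$ into one model of $\mathbf K_\lambda$. *Joint embedding* says that any two models of $\mathbf K_\lambda$ can be $\mathbf K$-embedded into one. *No maximal models* says that every model of $\mathbf K_\lambda$ has a proper extension in $\mathbf K_\lambda$.

The class $\mathbf E$ with $\subseteq$ is an AEC with $\operatorname{LS}(\mathbf E)=\aleph_0$. Because its functions are unary, two structures that intersect in a common substructure have a structure as their union. This gives amalgamation, and joint embedding (amalgamate over $\{*\}$).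

**Definition (Galois types).** Let $\mathbf K_\lambda$ have amalgamation. For $N_1,N_2\in\mathbf K_\lambda$, $A\subseteq N_1\cap N_2$ and $a_l\in N_l$, put $\operatorname{gtp}(a_1/A;N_1)=\operatorname{gtp}(a_2/A;N_2)$ if there are $N_3\in\mathbf K_\lambda$ and $\mathbf K$-embeddings $f_l:N_l\to N_3$ fixing $A$ pointwise with $f_1(a_1)=f_2(a_2)$. Transitivity comes from amalgamation. The set of types over $M\in\mathbf K_\lambda$ is $\mathbf{gS}(M)$.

By the Löwenheim–Skolem axiom nothing is lost by using only models of size $\lambda\ge\operatorname{LS}(\mathbf K)$ here. If $p=\operatorname{gtp}(a/M;N)$ and $A\subseteq M$, then $p\upharpoonright A=\operatorname{gtp}(a/A;N)$. If $a\in Y\le_{\mathbf K}N$ and $A\subseteq Y$, then $\operatorname{gtp}(a/A;Y)=\operatorname{gtp}(a/A;N)$. If $h:M\cong M'$, extend $h$ to an isomorphism $\hat h:N\cong N'$ with $M'\le_{\mathbf K}N'$, and put $h(p)=\operatorname{gtp}(\hat h(a)/M';N')$. Types over subsets $A\subseteq M$ are moved to types over $h[A]$ in the same way, and $h(p)\upharpoonright h[A]=h(p\upharpoonright A)$ depends only on $p\upharpoonright A$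 and $h\upharpoonright A$.

For example, in $\mathbf E$ let $\operatorname{cl}(a)=\{*,a\}\cup\{r_n(a):n<\omega\}$. Then $\operatorname{gtp}(a/M;N)=\operatorname{gtp}(a'/M;N')$ iff there is an isomorphism $M\cup\operatorname{cl}(a)\cong M\cup\operatorname{cl}(a')$ over $M$ sending $a$ to $a'$. An embedding restricts to such maps, and conversely one takes the union of $N$ and $N'$ over a common copy of $M\cup\operatorname{cl}(a)$. So the type of a new chooser $a$ over $M$ says, for each $n$, which element of $C_n(M)\cup\{*\}$ is $r_n(a)$, or that $r_n(a)$ is outside $M$.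

**Definition (universal extensions, limit models).** For $M,N\in\mathbf K_\lambda$ write $M\le^u_{\mathbf K}N$ ($N$ is universal over $M$) if $M\le_{\mathbf K}N$ and every $M'\in\mathbf K_\lambda$ with $M\le_{\mathbf K}M'$ has a $\mathbf K$-embedding into $N$ fixing $M$ pointwise. For a limit ordinal $\delta<\lambda^+$, $N$ is a *$(\lambda,\delta)$-limit model over $M$* if there is an increasing continuous chain $\langle M_i:i\le\delta\rangle$ in $\mathbf K_\lambda$ with $M_0=M$, $M_\delta=N$ and $M_i\le^u_{\mathbf K}M_{i+1}$ for all $i<\delta$. A *$(\lambda,\delta)$-limit model* is one over some $M\in\mathbf K_\lambda$.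

In Section 1, $M_\omega$ is a $(\lambda,\omega)$-limit model and $M'_{\omega_1}$ is a $(\lambda,\omega_1)$-limit model. Note that $M\le^u_{\mathbf K}M'\le_{\mathbf K}M''$ implies $M\le^u_{\mathbf K}M''$.

**Definition (the Setting).** $\mathbf K$ is an AEC and $\lambda\ge\operatorname{LS}(\mathbf K)$. $\mathbf K$ is stable in $\lambda$, that is, $|\mathbf{gS}(M)|\le\lambda$ for all $M\in\mathbf K_\lambda$. $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models. $\mathbf i$ is a relation on pairs $(M,p)$ with $p\in\mathbf{gS}(N)$, $M\le_{\mathbf K}N$ in $\mathbf K_\lambda$, read "$p$ does not fork over $M$", with these properties (all models in $\mathbf K_\lambda$):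

- Invariance under isomorphisms.
- Monotonicity: if $M\le_{\mathbf K}M'\le_{\mathbf K}N'\le_{\mathbf K}N$ and $p\in\mathbf{gS}(N)$ does not fork over $M$, then $p\upharpoonright N'$ does not fork over $M'$.
- Uniqueness: if $p,q\in\mathbf{gS}(N)$ do not fork over $M$ and $p\upharpoonright M=q\upharpoonright M$, then $p=q$.
- Extension: if $M\le_{\mathbf K}N\le_{\mathbf K}N'$ and $p\in\mathbf{gS}(N)$ does not fork over $M$, some $q\in\mathbf{gS}(N')$ extends $p$ and does not fork over $M$.
- Universal continuity: let $\delta<\lambda^+$ be a limit ordinal and $\langle M_i:i\le\delta\rangle$ increasing continuous with $M_i\le^u_{\mathbf K}M_{i+1}$ for $i<\delta$. If $p\in\mathbf{gS}(M_\delta)$ and $p\upharpoonright M_i$ does not fork over $M_0$ for all $i<\delta$, then $p$ does not fork over $M_0$.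
- $(\ge\kappa)$-local character for some fixed regular $\kappa\le\lambda$. Here, for regular $\mu$, *$(\ge\mu)$-local character* means: whenever $\delta<\lambda^+$ is a limit ordinal with $\mathrm{cf}(\delta)\ge\mu$, $\langle M_i:i\le\delta\rangle$ is increasing continuous with $M_i\le^u_{\mathbf K}M_{i+1}$ for $i<\delta$, and $p\in\mathbf{gS}(M_\delta)$, there is $i<\delta$ such that $p$ does not fork over $M_i$.

$\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$ is the least regular $\mu$ such that $\mathbf i$ has $(\ge\mu)$-local character. It is at most $\kappa\le\lambda$.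

Two cases can be done at once.

*Infinite sets with inclusion.* Let $\operatorname{gtp}(a/N;N')$ not fork over $M$ iff $a\in M$ or $a\notin N$. All properties are immediate. If $a\in M_\delta$ then $a\in M_i$ for some $i<\delta$, whatever $\mathrm{cf}(\delta)$ is, so $\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})=\aleph_0$. All models of size $\lambda$ are isomorphic, but no limit ordinal has cofinality below $\aleph_0$, so the question says nothing here.

*The class $\mathbf E$.* Let $\operatorname{gtp}(a/N;N')$ not fork over $M$ iff $\operatorname{cl}(a)\cap N\subseteq M$. Monotonicity is clear. Uniqueness: an isomorphism $M\cup\operatorname{cl}(a)\cong M\cup\operatorname{cl}(a')$ over $M$ together with the identity of $N$ is an isomorphism $N\cup\operatorname{cl}(a)\cong N\cup\operatorname{cl}(a')$. Extension: take the union of $N_1\ni a$ and $N'$, arranged so that $N_1\cap N'=N$; then $\operatorname{cl}(a)\cap N'\subseteq\operatorname{cl}(a)\cap N\subseteq M$. Continuity: an element of $\operatorname{cl}(a)\cap M_\delta$ lies in some $M_i$, hence in $M_0$. If $\mathrm{cf}(\delta)>\omega$,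 the countable set $\operatorname{cl}(a)\cap M_\delta$ lies in one $M_i$. Over $M_\omega$ of Section 1, a chooser $b$ with $r_n(b)=c_n$ has a type forking over every $M_n$. So $\kappa(\mathbf i,\mathbf E_\lambda,\le^u)=\aleph_1$. There are at most $\lambda^{\aleph_0}=\lambda$ types over $M\in\mathbf E_\lambda$. Finally, types over $M$ are determined by their restrictions to one-element subsets of $M$, since these tell the sort of $a$, whether $a=m$, whether $r_n(a)=m$, and whether $r_n(a)=*$.

## 3. Does tameness matter? Two theorems

$\mathbf K$ is *$\aleph_0$-tame* if Galois types over a model are equal whenever their restrictions to every countable subset of the model are equal. The class $\mathbf E$ is $\aleph_0$-tame, as just seen. The problem of this lecture comes from Jeremy Beard and Marcos Mazari-Armida, "On the spectrum of limit models", arXiv:2503.11605 (2025). It starts from the following known result.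

**Known result.** Assume the Setting and that $\mathbf K$ is $\aleph_0$-tame. Let $\delta_1,\delta_2<\lambda^+$ be limit ordinals with $\mathrm{cf}(\delta_1)<\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$ and $\mathrm{cf}(\delta_1)\ne\mathrm{cf}(\delta_2)$. Then the $(\lambda,\delta_1)$-limit model is not isomorphic to the $(\lambda,\delta_2)$-limit model.

**Problem.** Can tameness be avoided in this theorem?

The answer is no.

**Theorem A.** Let $\theta$ be an infinite cardinal and $\lambda=\lambda^\theta$. There are an AEC $\mathbf K$ with $\operatorname{LS}(\mathbf K)=\lambda$ and an independence relation $\mathbf i$ on $\mathbf K_\lambda$ satisfying all hypotheses of the Setting (with $\kappa=\theta^+\le\lambda$), such that $\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})=\theta^+$ and any two models in $\mathbf K_\lambda$ are isomorphic. Hence for all limit $\delta_1,\delta_2<\lambda^+$, every $(\lambda,\delta_1)$-limit model is isomorphic to every $(\lambda,\delta_2)$-limit model, and such models exist. Moreover, over every $M\in\mathbf K_\lambda$ there are $p\ne q$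 in $\mathbf{gS}(M)$ with $p\upharpoonright A=q\upharpoonright A$ for all $A\subseteq M$ with $|A|<\lambda$.

To settle the problem take $\theta=\aleph_0$, $\lambda=2^{\aleph_0}$, $\delta_1=\omega$, $\delta_2=\omega_1<\lambda^+$. Then $\mathrm{cf}(\delta_1)=\omega<\aleph_1=\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$ and $\mathrm{cf}(\delta_1)\ne\mathrm{cf}(\delta_2)$, but the $(\lambda,\delta_1)$- and $(\lambda,\delta_2)$-limit models are isomorphic. This is a counterexample in ZFC.

The next theorem is a complement, not needed for the answer: the tameness hypothesis can be weakened.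

**Theorem B.** Assume the Setting, $\mathrm{cf}(\delta_1)<\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$, $\mathrm{cf}(\delta_1)\ne\mathrm{cf}(\delta_2)$, and let $\mu=\max(\mathrm{cf}(\delta_1),\mathrm{cf}(\delta_2))$. If types over models in $\mathbf K_\lambda$ are equal whenever their restrictions to all subsets of size $<\mu$ are equal, then no $(\lambda,\delta_1)$-limit model is isomorphic to a $(\lambda,\delta_2)$-limit model.

Two different infinite cofinalities have maximum $\mu\ge\aleph_1$, so countable sets have size $<\mu$, and Theorem B contains the known result. Nothing here says that its tameness hypothesis is optimal.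

We prove Theorem B first. Its proof is the natural attempt to answer the problem positively, and it shows the one place where something like tameness is needed.

## 4. Transferring a forking type along embeddings: proof of Theorem B

We recall two standard facts, valid under stability in $\lambda$, amalgamation, joint embedding and no maximal models in $\mathbf K_\lambda$. First, every $M\in\mathbf K_\lambda$ has a universal extension in $\mathbf K_\lambda$. Second, if $\mathrm{cf}(\delta)=\mathrm{cf}(\delta')$, then every $(\lambda,\delta)$-limit model is isomorphic to every $(\lambda,\delta')$-limit model.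

Put $\kappa'=\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})$ and $\chi=\min(\mathrm{cf}(\delta_1),\mathrm{cf}(\delta_2))$. Then $\chi<\mu$ are regular, and $\chi\le\mathrm{cf}(\delta_1)<\kappa'$. Suppose some $(\lambda,\delta_1)$-limit model is isomorphic to some $(\lambda,\delta_2)$-limit model. By the second fact every $(\lambda,\chi)$-limit model is then isomorphic to every $(\lambda,\mu)$-limit model, hence is itself a $(\lambda,\mu)$-limit model. No tameness is assumed until we say so.

**Step 1: a forking type over a chain of length exactly $\chi$.** Failure of local character gives a chain of some cofinality $\ge\chi$; we need one of length $\chi$. We claim: there are an increasing continuous $\langle A_i:i\le\chi\rangle$ with $A_i\le^u_{\mathbf K}A_{i+1}$ for $i<\chi$ and $p\in\mathbf{gS}(A_\chi)$ forking over every $A_i$, $i<\chi$.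

Since $\chi<\kappa'$ is regular, $(\ge\chi)$-local character fails. Restricting a witnessing chain to a club of indices, whose steps stay universal by the remark after the definition of limit models, we get a regular $\sigma\ge\chi$, an increasing continuous $\langle M_i:i\le\sigma\rangle$ with $M_i\le^u_{\mathbf K}M_{i+1}$, and $p'\in\mathbf{gS}(M_\sigma)$ forking over every $M_i$, $i<\sigma$.

For each $i<\sigma$ there is $j\in(i,\sigma)$ such that $p'\upharpoonright M_j$ forks over $M_i$. Otherwise $p'\upharpoonright M_k$ does not fork over $M_i$ for all $k\in(i,\sigma)$, and also for $k=i$ by monotonicity. Universal continuity, applied to $\langle M_k:i\le k\le\sigma\rangle$, would then say that $p'$ does not fork over $M_i$.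

So we can choose $\langle j_\alpha:\alpha\le\chi\rangle$ increasing continuous in $\sigma+1$ with $p'\upharpoonright M_{j_{\alpha+1}}$ forking over $M_{j_\alpha}$ for $\alpha<\chi$. For $\alpha<\chi$ we keep $j_\alpha<\sigma$, because at limits $\alpha<\chi\le\sigma$ the supremum is below the regular $\sigma$. Put $A_\alpha=M_{j_\alpha}$ and $p=p'\upharpoonright A_\chi$. If $p$ did not fork over $A_\alpha$, monotonicity would give that $p'\upharpoonright M_{j_{\alpha+1}}$ does not fork over $M_{j_\alpha}$. So $p$ forks over each $A_\alpha$, $\alpha<\chi$.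

**Step 2: small pieces of $p$ are realized inside one $A_i$.** Here we use that $N:=A_\chi$ has two resolutions. It is a $(\lambda,\chi)$-limit model, so by our assumption also a $(\lambda,\mu)$-limit model; let $\langle B_j:j\le\mu\rangle$ be a witnessing chain, $B_\mu=N$. The type $p\upharpoonright B_j$ is realized in some extension of $B_j$ in $\mathbf K_\lambda$, and $B_j\le^u_{\mathbf K}B_{j+1}$, so there is $b_j\in B_{j+1}$ realizing $p\upharpoonright B_j$. Each $b_j$ lies in $A_i$ for some $i<\chi$. As $\chi<\mu$ and $\mu$ is regular, there is a single $i<\chi$ for which $J=\{j<\mu:b_j\in A_i\}$ is unbounded in $\mu$. Fix it. If $Z\subseteq N$ and $|Z|<\mu$, then $Z\subseteq B_j$ for some $j<\mu$, as $\mu$ is regular. Hence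

$$\operatorname{gtp}(b_k/Z;N)=p\upharpoonright Z\quad\text{for all large enough }k\in J.\tag{1}$$

So on every small set $p$ looks like the type of an element of $A_i$, although $p$ forks over $A_i$ and over $A_{i+1}$. We would like a contradiction, and (1) speaks only about small sets $Z$. Passing from small sets to whole models is exactly what the next step does, and it is the only place where the tameness hypothesis of Theorem B is used. Without such a hypothesis the argument stops here.

**Step 3: $p$ is invariant under maps fixing $A_i$.** *If $A_i\le_{\mathbf K}Y,Y'\le_{\mathbf K}N$ are in $\mathbf K_\lambda$ and $h:Y\cong Y'$ fixes $A_i$ pointwise, then $h(p\upharpoonright Y)=p\upharpoonright Y'$.* By the tameness hypothesis it is enough to compare restrictions to sets $Z'\subseteq Y'$ with $|Z'|<\mu$. Let $Z=h^{-1}[Z']$, and take $k\in J$ large enough for (1) for both $Z$ and $Z'$. As $b_k\in A_i$, we have $b_k\in Y\cap Y'$ and $h(b_k)=b_k$. So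
$$h(p\upharpoonright Y)\upharpoonright Z'=h(p\upharpoonright Z)=h(\operatorname{gtp}(b_k/Z;Y))=\operatorname{gtp}(b_k/Z';Y')=p\upharpoonright Z'.$$

**Step 4: $p$ does not fork over $A_{i+1}$.** This contradicts Step 1. The plan is to find a submodel $D$ of $A_{i+1}$ over which $p$ behaves well, and to compare $p$ with a nonforking extension of $p\upharpoonright D$ by squeezing $N$ into $D$.

Let $\langle D_\alpha:\alpha\le\kappa'\rangle$ be increasing continuous in $\mathbf K_\lambda$ with $D_0=A_i$ and $D_\alpha\le^u_{\mathbf K}D_{\alpha+1}$; it exists by the first fact, as $\kappa'\le\lambda$. As $A_i\le^u_{\mathbf K}A_{i+1}$, after replacing the chain by an image over $A_i$ we may assume $D_{\kappa'}\le_{\mathbf K}A_{i+1}$. By $(\ge\kappa')$-local character there is $\alpha<\kappa'$ such that $p\upharpoonright D_{\kappa'}$ does not fork over $D_\alpha$. By extension there is $q\in\mathbf{gS}(N)$ extending $p\upharpoonright D_{\kappa'}$ and not forking over $D_\alpha$.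

As $D_\alpha\le^u_{\mathbf K}D_{\alpha+1}$ and $D_\alpha\le_{\mathbf K}N$, there is a $\mathbf K$-embedding $h:N\to D_{\alpha+1}$ over $D_\alpha$. Put $Y'=h[N]\le_{\mathbf K}D_{\kappa'}$. Since $h$ fixes $A_i\subseteq D_\alpha$, Step 3 with $Y=N$ gives $h(p)=p\upharpoonright Y'$. The type $h(q)$ does not fork over $D_\alpha$ by invariance, and $q\upharpoonright Y'$ does not fork over $D_\alpha$ by monotonicity. Both restrict to $q\upharpoonright D_\alpha$, so $h(q)=q\upharpoonright Y'$ by uniqueness. Since $p$ and $q$ agree on $D_{\kappa'}\supseteq Y'$,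
$$h(p)=p\upharpoonright Y'=q\upharpoonright Y'=h(q),$$
hence $p=q$. So $p$ does not fork over $D_\alpha$, and by monotonicity ($D_\alpha\le_{\mathbf K}A_{i+1}\le_{\mathbf K}N$) it does not fork over $A_{i+1}$. As $i+1<\chi$, this contradicts Step 1. $\square$ (Theorem B)

## 5. A parity that disappears when its chooser is swallowed

By Theorem B, a counterexample needs distinct types that agree on all small sets. In the terms of Section 1, it should have choosers $b$ that make choices relative to a model $M$ not containing them, so that types over $M$ fork over chains as in $\mathbf E$. But once $b$ is in the model, the choice must leave no trace. In $\mathbf E$ the relation $r_n(b)=c$ stays for good. We replace this one visible bit by the parity of a set that can be re-coordinatized.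

Here is the mechanism for one point $c$ to be chosen or not. Attach to $c$ a sequence of points $x_\xi$, one for each $\xi<\lambda$. Attach to a pair $(b,c)$ a point $t$. Let bits $F(t,x_\xi)\in\{0,1\}$ be given, with $F(t,\bar x)=\{\xi:F(t,x_\xi)=1\}$ finite. The choice is the parity of $|F(t,\bar x)|$. Two changes of coordinates are allowed.

- $t$ may be moved by a finite set $s\subseteq\lambda$ of even size. This changes $F(t,\bar x)$ to $s\,\Delta\,F(t,\bar x)$, and the parity is kept. (If sets of odd size were allowed, parity would mean nothing.)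
- $x_\xi$ may be moved by a chooser $b$ to $b+x_\xi$. This flips the bit at $\xi$ for every $t$ belonging to $b$, and changes no bit of any $t$ belonging to other choosers.

Now compute. Let $M$ have choosers $P(M)=\{b_\eta:\eta<\lambda\}$, all of whose sets $F(t,\bar x)$ are even. Let a new chooser $b$ come with a $t$ with $F(t,\bar x)=\{0\}$. Inside $M$ we can only move the $x_\xi$ by choosers from $M$: passing from $x_5$ to $b_1+x_5$ leaves the bits of $b$ alone. Moving $t$ by $s=\{0,5\}$ gives $\{5\}$, still odd. So relative to $M$ the parity of $b$ is well defined and equals $1$.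

In a model $N$ containing $b$ we have one more move: pass from $x_0$ to $y_0=b+x_0$ and keep the other $x_\xi$. The bit at $0$ for $t$ becomes $0$, the set becomes empty, and nothing changes for the $b_\eta$. In $N$ the oddness of $b$ is gone.

What if $\lambda$ new choosers $b'_\xi$ ($1\le\xi<\lambda$) all have the set $\{0\}$? We cannot repair them all at the index $0$, since $x_0$ can be moved only by finitely many choosers. But we can use a different index for each: pass from $x_\xi$ to $b'_\xi+x_\xi$ for $1\le\xi<\lambda$. The set of $b'_\xi$ becomes $\{0,\xi\}$, which is even, and a move of its $t$ by $s=\{0,\xi\}$ empties it. This works because there are as many indices as choosers. It is why all models *of size $\lambda$* will look the same.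

Finally, consider a set $A\subseteq M$ that contains none of the points at some index $\zeta$. Replacing $x_\zeta$ by $b+x_\zeta$ gives another model $M'$, isomorphic to $M$ over $A$, relative to which $b$ has the opposite parity. So small sets do not see the parity.

The real construction uses $\theta$ many sets $C_\nu$ of points to choose from, and a new chooser may be odd at no more than one $c$ in each $C_\nu$. This last restriction is what keeps the number of types at $\lambda^\theta=\lambda$. We now make all this precise.

## 6. The class $\mathbf K$ and its order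

For the rest, fix an infinite $\theta$ and an infinite $\lambda=\lambda^\theta$; then $\theta^+\le2^\theta\le\lambda$. Finite subsets of a set form a group under symmetric difference $\Delta$. Let $S$ be the group of finite subsets of $\lambda$ of even size, so $|S|=\lambda$. Truth values are in $\mathbb F_2$, and $1_s$ is the characteristic function of $s$.

**Vocabulary** ($\lambda$ symbols). Unary predicates $C_\nu$ ($\nu<\theta$), $P$, $X_\xi$ ($\xi<\lambda$), $T$; write $C=\bigcup_\nu C_\nu$. Unary functions $\gamma:\bigcup_\xi X_\xi\cup T\to C$ and $\pi:T\to P$. A unary function $t\mapsto s+t$ from $T$ to $T$ for each $s\in S$. A binary function $(b,x)\mapsto b+x$ from $P\times X_\xi$ to $X_\xi$ (one symbol for all $\xi$). A binary relation $F\subseteq T\times\bigcup_\xi X_\xi$, written as an $\mathbb F_2$-valued function. Functions return their last argument where not otherwise specified. Put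
$$T_{b,c}=\{t\in T:\pi(t)=b,\ \gamma(t)=c\},\qquad X_{c,\xi}=\{x\in X_\xi:\gamma(x)=c\}.$$

**Definition ($\mathbf K^*$).** $\mathbf K^*$ is the class of structures $M$ with:

- (A1) The universe is the disjoint union of the $C_\nu$, $P$, the $X_\xi$ and $T$; and $|P|\ge\lambda$, $|C_\nu|\ge\lambda$ for all $\nu$.
- (A2) For $b\in P$, $c\in C$: $T_{b,c}\ne\emptyset$, and $S$ acts on it freely and transitively.
- (A3) For $c\in C$, $\xi<\lambda$: $X_{c,\xi}\ne\emptyset$, and the maps $x\mapsto b+x$ are commuting involutions of $X_{c,\xi}$ inducing a free transitive action of $[P]^{<\omega}$, written $e+x$.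
- (A4) $F(t,x)=0$ if $\gamma(t)\ne\gamma(x)$. For $t\in T_{b,c}$, $x\in X_{c,\xi}$: $F(s+t,x)=F(t,x)+1_s(\xi)$ and $F(t,e+x)=F(t,x)+1_e(b)$.
- (A5) For every $c\in C$ there is a *frame* at $c$: some $\bar x=(x_\xi)_{\xi<\lambda}\in\prod_\xi X_{c,\xi}$ such that $F(t,\bar x):=\{\xi:F(t,x_\xi)=1\}$ is finite for all $b\in P$, $t\in T_{b,c}$.

For a frame $\bar x$, $F(s+t,\bar x)=s\,\Delta\,F(t,\bar x)$ and $|s|$ is even, so the parity of $|F(t,\bar x)|$ depends only on $b=\pi(t)$. Call it the parity of $\bar x$ at $b$. The frame is *balanced* if all these parities are $0$.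

**Example (standard models).** Given sets $P$ and $C_\nu$ of size $\lambda$, pairwise disjoint, put $T=P\times C\times S$ and $X_\xi=\{(c,\xi,e):c\in C,\ e\in[P]^{<\omega}\}$, with the obvious $\pi,\gamma$, the actions by $\Delta$ on the last coordinate, and
$$F((b,c,s),(c,\xi,e))=1_s(\xi)+1_e(b),\qquad F=0\text{ when the }c\text{'s differ}.$$
(A1)–(A4) are immediate. The sequence $x_\xi=(c,\xi,\emptyset)$ is a balanced frame at $c$, since $F((b,c,s),\bar x)=s$. The structure has size $\lambda$. We call it the *standard model* on $P,(C_\nu)_\nu$.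

Let $M\subseteq N$ be a substructure, both in $\mathbf K^*$. We collect four facts.

**(F1)** $T_{b,c}(M)=T_{b,c}(N)$ for $b,c\in M$, being a nonempty $S$-invariant subset of a transitive $S$-set. Also $X_{c,\xi}(M)$ is a $[P(M)]^{<\omega}$-orbit, and for $x\in X_{c,\xi}(M)$, $e\in[P(N)]^{<\omega}$: $e+x\in M$ iff $e\subseteq P(M)$. Indeed, if $e+x\in M$, then $e+x=d+x$ with $d\subseteq P(M)$, and $e=d$ by freeness.

**(F2)** Let $b\in P(N)\setminus P(M)$, $c\in C(M)$, $t\in T_{b,c}(N)$. Any two elements of $X_{c,\xi}(M)$ differ by some $e\subseteq P(M)$, and $b\notin e$, so by (A4) $F(t,x)$ is constant for $x\in X_{c,\xi}(M)$. Put $F_M(t)=\{\xi:F(t,x)=1\text{ for }x\in X_{c,\xi}(M)\}$. Then $F_M(s+t)=s\,\Delta\,F_M(t)$.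

**Definition (the order).** For $M,N\in\mathbf K^*$, $M\le N$ iff $M\subseteq N$ and for all $b\in P(N)\setminus P(M)$:

- (i) $F_M(t)$ is finite for $c\in C(M)$, $t\in T_{b,c}(N)$; let $[b:c]_M\in\mathbb F_2$ be the parity of $|F_M(t)|$, which by (F2) does not depend on $t$;
- (ii) for each $\nu$ there is at most one $c\in C_\nu(M)$ with $[b:c]_M=1$.

Let $V(M)=\prod_{\nu<\theta}(C_\nu(M)\cup\{*\})$. If $|M|=\lambda$, then $|V(M)|=\lambda^\theta=\lambda$. For $M\le N$ and $b\in P(N)\setminus P(M)$ define $v_M(b)\in V(M)$: $v_M(b)(\nu)$ is the unique $c\in C_\nu(M)$ with $[b:c]_M=1$, or $*$ if there is none. If $M\le N$, then $V(M)\subseteq V(N)$. In the computation of Section 5, $[b:c]_M=1$, so $v_M(b)(\nu)=c$ for the $\nu$ with $c\in C_\nu$.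

**(F3)** If $M\le N$, a frame $\bar x$ of $M$ at $c$ is a frame of $N$ at $c$. For $b\in P(M)$ use $T_{b,c}(N)=T_{b,c}(M)$. For $b\in P(N)\setminus P(M)$, $F(t,\bar x)=F_M(t)$ is finite.

**(F4)** Let $M\subseteq N\subseteq N'$ be in $\mathbf K^*$ and $c\in C(M)$. For $b\in P(N')\setminus P(N)$, $t\in T_{b,c}(N')$, we have $F_M(t)=F_N(t)$, since $\emptyset\ne X_{c,\xi}(M)\subseteq X_{c,\xi}(N)$. For $b\in P(N)\setminus P(M)$, $T_{b,c}(N)=T_{b,c}(N')$ and $F_M(t)$ is computed identically in $N$ and in $N'$. Hence for $M\le N\le N'$ and $b\in P(N')\setminus P(N)$: $v_M(b)(\nu)=v_N(b)(\nu)$ if the latter is in $C(M)$, and $v_M(b)(\nu)=*$ otherwise. For $b\in P(N)\setminus P(M)$, $v_M(b)$ is the same in $N$ and in $N'$.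

The next lemma gives all AEC axioms except Löwenheim–Skolem.

**Lemma 1.** On $\mathbf K^*$:

1. $\le$ is a partial order, invariant under isomorphism, and coherent: $M\subseteq N$, $M\le N'$, $N\le N'$ imply $M\le N$.
2. If $\{M_i:i\in I\}\subseteq\mathbf K^*$ is directed ($I$ is a directed set and $M_i\le M_j$ for $i\le j$) and $M=\bigcup_iM_i$, then $M\in\mathbf K^*$ and $M_i\le M$ for all $i$. If all $M_i\le N\in\mathbf K^*$, then $M\le N$.

*Proof.* (1) Reflexivity, antisymmetry and invariance are clear. *Transitivity.* Let $M\le N\le N'$ and $b\in P(N')\setminus P(M)$. If $b\in N$, then (i) and (ii) hold because $M\le N$ and the $F_M(t)$ are computed identically in $N'$. If $b\notin N$, then $F_M(t)=F_N(t)$ for $c\in C(M)$ by (F4), so (i) and (ii) follow from $N\le N'$. *Coherence.* For $b\in P(N)\setminus P(M)$, $F_M(t)$ is computed identically in $N$ and $N'$, so (i) and (ii) follow from $M\le N'$.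

(2) (A1) and (A4) are clear. (A2): $T_{b,c}(M)=T_{b,c}(M_i)$ whenever $b,c\in M_i$, by (F1). (A3): any two elements of $X_{c,\xi}(M)$ and any finite $e\subseteq P(M)$ lie in one $M_i$, so transitivity and freeness are inherited. (A5): if $c\in M_i$, a frame of $M_i$ at $c$ is a frame of every $M_k$, $k\ge i$, by (F3). Every $t\in T(M)$ lies in some such $M_k$, so it is a frame of $M$. For $M_i\le M$: each $b\in P(M)\setminus P(M_i)$ lies in some $M_k$ with $k\ge i$, and $M_i\le M_k$; apply (F4) to $M_i\subseteq M_k\subseteq M$. Finally let all $M_i\le N$ and $b\in P(N)\setminus P(M)$. For $c\in C(M_i)$, $F_M(t)=F_{M_i}(t)$ is finite. If $c\ne c'$ in $C_\nu(M)$ had $[b:c]_M=[b:c']_M=1$, both would lie in some $M_i$, and $[b:c]_{M_i}=[b:c']_{M_i}=1$ would contradict $M_i\le N$. $\square$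

We do not try to derive a Löwenheim–Skolem property from (A1)–(A5); we build it into the class.

**Definition ($\mathbf K$).** $\mathbf K$ is the class of $N\in\mathbf K^*$ such that every $A\subseteq N$ with $|A|\le\lambda$ is contained in some $M\in\mathbf K^*$ with $|M|=\lambda$ and $M\le N$. The order $\le_{\mathbf K}$ is $\le$ restricted to $\mathbf K$.

Every $N\in\mathbf K^*$ of size $\lambda$ is in $\mathbf K$ (take $M=N$). So $\mathbf K_\lambda=\{M\in\mathbf K^*:|M|=\lambda\}$, and in its members $|P|=|C_\nu|=\lambda$. It is nonempty, as it contains the standard models.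

**Lemma 2.** $(\mathbf K,\le)$ is an AEC with $\operatorname{LS}(\mathbf K)=\lambda$, and it has no models of size $<\lambda$.

*Proof.* There are no models of size $<\lambda$ by (A1). Invariance, partial order and coherence come from Lemma 1.

*Chains.* Let $\langle M_i:i<\delta\rangle$ be $\le$-increasing in $\mathbf K$ and $M=\bigcup_iM_i$. By Lemma 1(2) it only remains to see $M\in\mathbf K$. If $\delta$ is a successor, $M$ is the last model of the chain; otherwise, passing to a cofinal subsequence, we may assume that $\delta$ is a regular cardinal. Let $A\subseteq M$, $|A|\le\lambda$.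

If $\delta>\lambda$, then $A\subseteq M_i$ for some $i$. There is $M'\le M_i$ of size $\lambda$ containing $A$, and $M'\le M$ by transitivity.

If $\delta\le\lambda$, choose by induction on $i<\delta$ some $M'_i\le M_i$ of size $\lambda$ containing $(A\cap M_i)\cup\bigcup_{j<i}M'_j$. For $j<i$ we have $M'_j\le M_j\le M_i$, $M'_i\le M_i$ and $M'_j\subseteq M'_i$, so $M'_j\le M'_i$ by coherence. By Lemma 1(2), $M'=\bigcup_iM'_i\in\mathbf K^*$. It has size $\lambda$ and contains $A$, and $M'\le M$ because all $M'_i\le M_i\le M$.

*Löwenheim–Skolem.* Let $A\subseteq N\in\mathbf K$. If $|A|\le\lambda$, use the definition of $\mathbf K$. If $|A|>\lambda$, choose by induction on $|u|$, for $u\in[A]^{<\omega}$, some $M_u\le N$ in $\mathbf K^*$ of size $\lambda$ containing $u\cup\bigcup_{w\subsetneq u}M_w$. By coherence $M_w\le M_u$ for $w\subseteq u$, so this is a directed family. So $M=\bigcup_uM_u\in\mathbf K^*$, $M\le N$, $A\subseteq M$ and $|M|=|A|$. To see $M\in\mathbf K$, let $B\subseteq M$, $|B|\le\lambda$. Choose for each element of $B$ some $u$ with the element in $M_u$, and let $J$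 be the set of finite subsets of the union of these $u$. Then $J$ is directed of size $\le\lambda$ or finite, and $B\subseteq M_J:=\bigcup_{u\in J}M_u$. By Lemma 1(2), $M_J\in\mathbf K^*$ and $M_J\le N$. Also $|M_J|=\lambda$, and $M_J\le M$ by coherence. So $\lambda$ works in the Löwenheim–Skolem axiom, and since the vocabulary has size $\lambda$, $\operatorname{LS}(\mathbf K)=\lambda$. $\square$

From now on all models are in $\mathbf K_\lambda$ unless stated otherwise.

## 7. Balanced frames and categoricity in $\lambda$

This section shows that choices leave no trace in a model of size $\lambda$. The first part of the next lemma is the index-spreading computation of Section 5.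

**Lemma 3.** Let $M\in\mathbf K_\lambda$, $c\in C(M)$.

1. There is a balanced frame at $c$.
2. If $t\in T_{b,c}$, there is a balanced frame $\bar y$ at $c$ with $F(t,\bar y)=\emptyset$.
3. If $x\in X_{c,\xi}$, there is a balanced frame $\bar y$ at $c$ with $y_\xi=x$.
4. If $\bar x$ is a balanced frame at $c$ and $b\in P$, there is a unique $t=:t(b,\bar x)\in T_{b,c}$ with $F(t,\bar x)=\emptyset$.

*Proof.* (1) Take a frame $\bar x$ and enumerate $P(M)=\{b_\xi:\xi<\lambda\}$ without repetition, which is possible since $|P(M)|=\lambda$. Let $y_\xi=b_\xi+x_\xi$ if the parity of $\bar x$ at $b_\xi$ is $1$, and $y_\xi=x_\xi$ otherwise. For $t\in T_{b_\xi,c}$, passing from $F(t,\bar x)$ to $F(t,\bar y)$ can change membership only of the index $\xi$, by (A4), and does so exactly if the parity was $1$. So all $F(t,\bar y)$ are finite and even.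

(2) Let $\bar x$ be balanced and $s=F(t,\bar x)$, which is finite and even. Put $y_\xi=b+x_\xi$ for $\xi\in s$ and $y_\xi=x_\xi$ otherwise. For $t'\in T_{b,c}$, $F(t',\bar y)=F(t',\bar x)\,\Delta\,s$, which is finite and even; for $\pi(t')\ne b$ nothing changes. So $\bar y$ is balanced, and $F(t,\bar y)=s\,\Delta\,s=\emptyset$.

(3) Let $\bar x$ be balanced, write $x=e+x_\xi$, and pick $\zeta\ne\xi$. Put $y_\xi=x$, $y_\zeta=e+x_\zeta$, and leave the other entries unchanged. The set $F(t',\bar x)$ changes by $\Delta\,\{\xi,\zeta\}$ if $\pi(t')\in e$, and not at all otherwise. So $\bar y$ is a balanced frame.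

(4) For any $t_0\in T_{b,c}$, $s=F(t_0,\bar x)\in S$. As $F(s'+t_0,\bar x)=s'\,\Delta\,s$, the unique solution is $t=s+t_0$. $\square$

**Corollary 4.** Every $M\in\mathbf K_\lambda$ is isomorphic, via an isomorphism fixing $P\cup C$ pointwise, to the standard model on its sets $P$, $(C_\nu)_\nu$. Hence any two members of $\mathbf K_\lambda$ are isomorphic.

*Proof.* Choose a balanced frame $\bar x^c$ at each $c\in C$. By (A2) and Lemma 3(4) every element of $T_{b,c}$ is $s+t(b,\bar x^c)$ for a unique $s\in S$, and by (A3) every element of $X_{c,\xi}$ is $e+x^c_\xi$ for a unique $e$. Map $s+t(b,\bar x^c)\mapsto(b,c,s)$, $e+x^c_\xi\mapsto(c,\xi,e)$, and fix $P\cup C$. This respects all functions. By (A4) and $F(t(b,\bar x^c),x^c_\xi)=0$,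
$$F(s+t(b,\bar x^c),e+x^c_\xi)=1_s(\xi)+1_e(b),$$
so $F$ is respected too. Since all $P$ and $C_\nu$ have size $\lambda$, any two standard models are isomorphic. $\square$

## 8. Embeddings over $M$ and prescribed choices

The class has one model of size $\lambda$; what remains interesting is how models sit inside each other. The next two lemmas say that an extension $N$ of $M$ is controlled by its new elements of $P$ and $C$ and by the functions $v_M(b)$, and that these can be prescribed at will.

**Lemma 5.** Let $M\le N$, $M\le N'$ in $\mathbf K_\lambda$. Let $g:P(N)\cup C(N)\to P(N')\cup C(N')$ be an injection, the identity on $P(M)\cup C(M)$, mapping $P(N)\setminus P(M)$ into $P(N')\setminus P(M)$ and $C_\nu(N)\setminus C_\nu(M)$ into $C_\nu(N')\setminus C_\nu(M)$, with $v_M(g(b))=v_M(b)$ for $b\in P(N)\setminus P(M)$. For each $c\in C(N)\setminus C(M)$ let $\bar x^c$ be a balanced frame of $N$ at $c$ and $\bar y^{g(c)}$ a balanced frame of $N'$ at $g(c)$. Then there is a $\mathbf K$-embedding $f:N\to N'$ over $M$ extending $g$ with: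

- (a) for $c\in C(M)$, $x\in X_{c,\xi}(M)$, $e\in[P(N)]^{<\omega}$: $f(e+x)=g[e]+x$;
- (b) for $c\in C(M)$, $b\in P(N)\setminus P(M)$, $t\in T_{b,c}(N)$: $f(t)$ is the unique $t'\in T_{g(b),c}(N')$ with $F_M(t')=F_M(t)$;
- (c) for $c\in C(N)\setminus C(M)$, $b\in P(N)$: $f(e+x^c_\xi)=g[e]+y^{g(c)}_\xi$ and $f(s+t(b,\bar x^c))=s+t(g(b),\bar y^{g(c)})$.

*Proof.* Define $f$ by $g$ on $P(N)\cup C(N)$, by (a)–(c), and as the identity on $T_{b,c}(N)=T_{b,c}(M)$ for $b,c\in M$.

**Step 1: $f$ is well defined.** In (a), every element of $X_{c,\xi}(N)$ has the form $e+x$ with $x\in X_{c,\xi}(M)$, by transitivity. If $e+x=e'+x'$ with $x'=d+x$, $d\subseteq P(M)$, then $e=e'\,\Delta\,d$ by freeness, so $g[e]=g[e']\,\Delta\,d$ and $g[e]+x=g[e']+x'$. Taking $e=\emptyset$, $f$ is the identity on $X_{c,\xi}(M)$. In (b), take any $t'_0\in T_{g(b),c}(N')$. Since $v_M(g(b))=v_M(b)$, the finite sets $F_M(t'_0)$ and $F_M(t)$ have the same parity $[g(b):c]_M=[b:c]_M$. So they differ by a unique $s\in S$, and $t'=s+t'_0$ is the unique solution. In (c), the representations are unique.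

**Step 2: $f$ respects the functions and is injective.** By construction $\pi\circ f=g\circ\pi$ on $T$ and $\gamma\circ f=g\circ\gamma$ on $T\cup\bigcup_\xi X_\xi$. Also $f(b+y)=g(b)+f(y)$ for $b\in P(N)$, $y\in X_\xi(N)$, since $g[\{b\}\,\Delta\,e]=\{g(b)\}\,\Delta\,g[e]$. And $f(s+t)=s+f(t)$; in case (b) this holds since $F_M(s+t)=s\,\Delta\,F_M(t)$ in $N$ and in $N'$. As $g$ is injective and all actions are free, $f$ is injective.

**Step 3: $f$ preserves $F$.** If $\gamma(t)\ne\gamma(x)$, the images also have different $\gamma$, and both values are $0$. Otherwise let $t\in T_{b,c}(N)$.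

- $b,c\in M$, $x\in X_{c,\xi}(M)$: $F(t,e+x)=F(t,x)+1_e(b)$, and $b\in e$ iff $b=g(b)\in g[e]$. As $f$ fixes $t$ and $x$, the value is preserved.
- $c\in M$, $b\notin M$, $x\in X_{c,\xi}(M)$: $F(t,e+x)=1_{F_M(t)}(\xi)+1_e(b)$, which is preserved by (b) and injectivity of $g$.
- $c\notin M$: $F(s+t(b,\bar x^c),e+x^c_\xi)=1_s(\xi)+1_e(b)$, and the same holds for the images.

**Step 4: $f[N]\le N'$.** Let $b'\in P(N')\setminus g[P(N)]$ and $c'\in g[C(N)]$. If $c'\in C(M)$, then $F_{f[N]}(t)=F_M(t)$ by (F4) for $M\subseteq f[N]\subseteq N'$; this is finite, and $[b':c']_{f[N]}=[b':c']_M$. If $c'=g(c)$ with $c\notin M$, then $f[N]$ contains all entries of $\bar y^{c'}$, so $F_{f[N]}(t)=F(t,\bar y^{c'})$ is finite and even, and $[b':c']_{f[N]}=0$. So (i) holds, and (ii) follows from $M\le N'$. $\square$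

**Lemma 6.** Let $M\in\mathbf K_\lambda$, let $B$, $D_\nu$ ($\nu<\theta$) be sets of size $\le\lambda$, disjoint from each other and from $M$, and let $v:B\to V(M)$. There is $N\ge M$ in $\mathbf K_\lambda$ with $P(N)=P(M)\cup B$, $C_\nu(N)=C_\nu(M)\cup D_\nu$ and $v_M(b)=v(b)$ for $b\in B$.

*Proof.* By Corollary 4 we may assume that $M$ is standard: the isomorphism fixes $P\cup C$, so $V(M)$ and $v$ are not affected, and the extension found is carried back, renaming elements of $T$ and $X_\xi$ if necessary. Let $N$ have $T=P(N)\times C(N)\times S$, $X_\xi=\{(c,\xi,e):c\in C(N),\ e\in[P(N)]^{<\omega}\}$, the obvious $\pi,\gamma$ and actions, and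
$$F((b,c,s),(c,\xi,e))=1_s(\xi)+1_e(b)+u(b,c,\xi),$$
where $u(b,c,\xi)=1$ iff $\xi=0$, $b\in B$, and $c\in C_\nu(M)$ with $v(b)(\nu)=c$ for some $\nu$; and $F=0$ when the $c$'s differ. (A1)–(A4) are clear, as $u$ does not depend on $s$ or $e$. (A5) holds with the frames $((c,\xi,\emptyset))_\xi$, on which the set of $(b,c,s)$ is $s$ or $s\,\Delta\,\{0\}$. $M$ is a substructure of $N$, since $u(b,c,\xi)=0$ for $b\in P(M)$. For $b\in B$ and $c\in C_\nu(M)$, $F_M((b,c,s))$ is $s\,\Delta\,\{0\}$ (odd) if $v(b)(\nu)=c$, and $s$ (even) otherwise. So $M\le N$ and $v_M(b)=v(b)$. $\square$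

**Corollary 7.**

1. $\mathbf K_\lambda$ has amalgamation, joint embedding and no maximal models.
2. Every $M\in\mathbf K_\lambda$ has a universal extension in $\mathbf K_\lambda$.
3. If $M\le^u_{\mathbf K}N$, then $C_\nu(N)\ne C_\nu(M)$ for all $\nu$.

*Proof.* (1) Joint embedding holds since any two models are isomorphic. There are no maximal models by Lemma 6. To amalgamate $N_1,N_2$ over $M$, apply Lemma 6 to disjoint copies of the new elements of $P$ and $C_\nu$ in $N_1$ and in $N_2$, with their $v_M$. Then embed $N_1,N_2$ over $M$ by Lemma 5; balanced frames exist by Lemma 3(1).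

(2) Apply Lemma 6 with $|D_\nu|=\lambda$ and $B$ containing, for each of the $\lambda$ members $v$ of $V(M)$, $\lambda$ elements assigned $v$. For any $M'\ge M$ in $\mathbf K_\lambda$ a map $g$ as in Lemma 5 exists, so $M'$ embeds over $M$.

(3) By Lemma 6 some $M'\ge M$ has a new element of $C_\nu$, and $M'$ embeds into $N$ over $M$. $\square$

By Corollary 7(2) and unions at limits, $(\lambda,\delta)$-limit models exist for all limit $\delta<\lambda^+$. By Corollary 4 they are all isomorphic.

## 9. Galois types over $M$ and stability

To define and control nonforking we compute all types. For $M\le N$ and $a\in N$ define the *data* $d_M(a)$; data of different kinds are distinguished by tags.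

- $a\in M$: $(a)$.
- $a\in P\setminus M$: $(P,v_M(a))$. For $a\in C_\nu\setminus M$: $(C,\nu)$.
- $a\in T\setminus M$, $b=\pi(a)$, $c=\gamma(a)$. If $c\in M$ (so $b\notin M$ by (F1)): $(T,c,v_M(b),F_M(a))$. If $c\in C_\nu\setminus M$: $(T,\nu,b)$ if $b\in M$, and $(T,\nu,v_M(b))$ if $b\notin M$, the two cases being marked as different.
- $a\in X_{c,\xi}\setminus M$. If $c\in C_\nu\setminus M$: $(X,\xi,\nu)$. If $c\in M$: $(X,\xi,c)$ together with the map sending $x\in X_{c,\xi}(M)$ to $e\cap P(M)$, where $a=e+x$, and the finite multiset of the $v_M(b)$, $b\in e\setminus P(M)$.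

In the last case, if $x$ is replaced by $d+x$, $d\subseteq P(M)$, then $e$ is replaced by $e\,\Delta\,d$. So $e\setminus P(M)$ does not depend on $x$, and the map is determined by one of its values.

**Lemma 8.** For $M\le N,N'$, $a\in N$, $a'\in N'$: $\operatorname{gtp}(a/M;N)=\operatorname{gtp}(a'/M;N')$ iff $d_M(a)=d_M(a')$.

*Proof.* **Step 1: embeddings preserve data (only if).** Let $f:N\to N''$ be a $\mathbf K$-embedding over $M$. As $M\le f[N]\le N''$, by (F4) the sets $F_M(f(t))$ and the $v_M(f(b))$ are the same computed in $f[N]$ or in $N''$, hence equal to $F_M(t)$ and $v_M(b)$. Also $f(e+x)=f[e]+x$ for $x\in X_{c,\xi}(M)$, and $f[e]\cap P(M)=e\cap P(M)$. The remaining parts of the data are clearly preserved. So $d_M(f(a))=d_M(a)$. Equal types give $f,f'$ into one $N''$ over $M$ with $f(a)=f'(a')$, so $d_M(a)=d_M(a')$.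

**Step 2: matching components (if).** Let $d_M(a)=d_M(a')$. If $a\in M$, then $a'=a$; so assume $a,a'\notin M$. We decide which new elements of $N$ and $N'$ must be identified. Choose a finite partial injection $m$ from the new (not in $M$) elements of $P(N)\cup C(N)$ to those of $P(N')\cup C(N')$:

- match $a$ with $a'$ if they are in $P$ or $C$;
- match those of $\pi(a),\gamma(a)$ not in $M$ with $\pi(a'),\gamma(a')$, respectively, if $a\in T$;
- match $\gamma(a)$ with $\gamma(a')$ if $a\in X_\xi$, $\gamma(a)\notin M$;
- match $e\setminus P(M)$ with $e'\setminus P(M)$ preserving $v_M$ if $a=e+x$, $a'=e'+x$, $x\in X_{c,\xi}(M)$.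

Equality of data makes this possible, with $v_M$ and the levels $\nu$ preserved.

**Step 3: gluing.** By Lemma 6 there is $N''\ge M$ whose new elements of $P$ and $C_\nu$ are those of $N$ and of a disjoint copy of $N'$, glued along $m$, with the induced $v_M$. Let $g,g'$ be the natural injections. Fix one balanced frame of $N''$ at each new element of $C(N'')$, and apply Lemma 5 to get $f:N\to N''$ and $f':N'\to N''$, both using these frames in $N''$. In $N$ and $N'$ use arbitrary balanced frames, with two exceptions:

- if $a\in T$ and $\gamma(a)\notin M$, use at $\gamma(a)$, $\gamma(a')$ balanced frames $\bar x,\bar x'$ with $F(a,\bar x)=\emptyset$, $F(a',\bar x')=\emptyset$ (Lemma 3(2));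
- if $a\in X_\xi$ and $\gamma(a)\notin M$, use at $\gamma(a)$, $\gamma(a')$ balanced frames with $\xi$-th entry $a$, respectively $a'$ (Lemma 3(3)).

**Step 4: $f(a)=f'(a')$.** For $a\in P\cup C$ this is clear. In the first exceptional case $a=t(\pi(a),\bar x)$ and $a'=t(\pi(a'),\bar x')$. By Lemma 5(c) they are sent to $t(g(\pi(a)),\bar y)$ and $t(g'(\pi(a')),\bar y)$ for the same frame $\bar y$, and $g(\pi(a))=g'(\pi(a'))$, since $\pi(a)=\pi(a')\in M$ or they are matched. In the second, both are sent to $y_\xi$ by Lemma 5(c). For $a\in T$, $\gamma(a)\in M$, use Lemma 5(b), as $F_M(a)=F_M(a')$ and $g(\pi(a))=g'(\pi(a'))$. For $a\in X_\xi$, $\gamma(a)\in M$, use Lemma 5(a), as $g[e]=g'[e']$: on $P(M)$ because $e\cap P(M)=e'\cap P(M)$, and outside by the matching. $\square$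

The number of possible data over $M$ is at most $\lambda^\theta\cdot\lambda=\lambda$, so $\mathbf K$ is stable in $\lambda$.

## 10. Nonforking by components

For $M\le N'$ and $a\in N'$ let $\operatorname{comp}_M(a)$ be the following finite subset of $P(N')\cup C(N')$:

- $\{a\}$ if $a\in P\cup C$;
- $\{\pi(a),\gamma(a)\}$ if $a\in T$;
- $\{\gamma(a)\}$ if $a\in X_\xi$ and $\gamma(a)\notin M$;
- $\{c\}\cup(e\setminus P(M))$ if $a=e+x$ with $c\in M$, $x\in X_{c,\xi}(M)$.

**Definition (the relation $\mathbf i$).** For $M\le N\le N'$ and $a\in N'$, $\operatorname{gtp}(a/N;N')$ *does not fork over* $M$ iff $\operatorname{comp}_M(a)\cap N\subseteq M$, and $v_N(b)\in V(M)$ for every $b\in\operatorname{comp}_M(a)\cap P(N')\setminus P(M)$. Such $b$ are not in $N$ by the first condition, so $v_N(b)$ makes sense.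

For a chooser $b\notin N$ this says: $\operatorname{gtp}(b/N;N')$ does not fork over $M$ iff all choices of $b$ relative to $N$ lie in $M$. This is the analogue of the relation on $\mathbf E$.

The definition depends only on the type: if $f:N'\to N''$ is a $\mathbf K$-embedding over $N$, then $\operatorname{comp}_M(f(a))=f[\operatorname{comp}_M(a)]$, this set has the same elements in $N$ as $\operatorname{comp}_M(a)$, and $v_N(f(b))=v_N(b)$ by (F4). Invariance under isomorphisms is clear.

Let $\operatorname{gtp}(a/N;N')$ not fork over $M$. Two observations will be used.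

**(N1)** $a\in N$ implies $a\in M$. For $a\in P\cup C$ this is immediate. For $a\in T\cap N$, $\pi(a),\gamma(a)$ are in $N$, hence in $M$, and (F1) applies. For $a\in X_\xi\cap N$, $c=\gamma(a)\in N$, so $c\in M$; otherwise $\operatorname{comp}_M(a)=\{c\}$ would meet $N$ outside $M$. Write $a=e+x$ with $x\in X_{c,\xi}(M)$. Then $e\subseteq P(N)$ by (F1), so $e\setminus P(M)\subseteq\operatorname{comp}_M(a)\cap N\subseteq M$. Hence $e\subseteq P(M)$ and $a\in M$.

**(N2)** $v_M(b)=v_N(b)$ for $b\in\operatorname{comp}_M(a)\cap P(N')\setminus P(M)$. Indeed all values of $v_N(b)$ are in $C(M)\cup\{*\}$, and (F4) applies.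

We verify the properties one by one.

**Step 1: monotonicity.** We check that components do not change when the base grows. Let $M\le M'\le N_0\le N$ and let $\operatorname{gtp}(a/N;N')$ not fork over $M$. Then $\operatorname{comp}_{M'}(a)=\operatorname{comp}_M(a)$. This only needs checking for $a\in X_\xi$. If $\gamma(a)\notin M$, then $\gamma(a)\notin N$, so $\gamma(a)\notin M'$, and both sets are $\{\gamma(a)\}$. If $\gamma(a)\in M$, write $a=e+x$ with $x\in X_{\gamma(a),\xi}(M)$; then $(e\setminus P(M))\cap N=\emptyset$, so $e\setminus P(M')=e\setminus P(M)$. Hence $\operatorname{comp}_{M'}(a)\cap N_0\subseteq M\subseteq M'$. For the relevant $b$, as $v_N(b)\in V(M)$, (F4) gives $v_{N_0}(b)=v_N(b)\in V(M)\subseteq V(M')$. So $\operatorname{gtp}(a/N_0;N')$ does not fork over $M'$.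

**Step 2: uniqueness.** We show that the data over $N$ can be read off from the data over $M$. Let $\operatorname{gtp}(a/N;N_1)$, $\operatorname{gtp}(a'/N;N'_1)$ not fork over $M$ and have the same restriction to $M$, so $d_M(a)=d_M(a')$. By Lemma 8 it suffices that $d_N(a)=d_N(a')$. If $a\in M$, then $a'=a$. Otherwise $a,a'\notin M$, so $a,a'\notin N$ by (N1). The cases:

- $a\in P$: by (N2). $a\in C$: clear.
- $a\in T$, $c=\gamma(a)\in M$: $\pi(a)\notin M$ by (F1), so $\pi(a)\notin N$, and $F_N(a)=F_M(a)$ by (F4); similarly for $a'$. Use (N2) for $v$.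
- $a\in T$, $\gamma(a)\notin M$: then $\gamma(a)\notin N$, and likewise for $a'$. Either $\pi(a)=\pi(a')\in M$, or $\pi(a),\pi(a')\notin N$ and (N2) applies.
- $a\in X_\xi$, $\gamma(a)\notin M$: $\gamma(a),\gamma(a')\notin N$, and both data are $(X,\xi,\nu)$.
- $a\in X_\xi$, $c=\gamma(a)\in M$: for $x_0\in X_{c,\xi}(M)$ write $a=e+x_0$, $a'=e'+x_0$. Then $e\cap P(N)=e\cap P(M)=e'\cap P(M)=e'\cap P(N)$. For $x=h+x_0\in X_{c,\xi}(N)$, $h\in[P(N)]^{<\omega}$, we have $a=(e\,\Delta\,h)+x$ and $a'=(e'\,\Delta\,h)+x$, and $e\,\Delta\,h$, $e'\,\Delta\,h$ have the same intersection with $P(N)$. Outside $P(N)$ they are $e\setminus P(M)$ and $e'\setminus P(M)$, and the multisets of the $v_N$ agree by (N2) and the equality of the multisets of the $v_M$.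

**Step 3: extension.** We keep the choices of the new choosers and place them freely over the larger model. Let $\operatorname{gtp}(a/N;N_1)$ not fork over $M$ and $N\le N'$. We may assume $N_1\cap N'=N$. By Lemma 6 there is $N_2\ge N'$ whose new $P$- and $C_\nu$-elements over $N'$ are those of $N_1$ over $N$, with $v_{N'}(b):=v_N(b)\in V(N)\subseteq V(N')$. By (F4) for $N\le N'\le N_2$, $v_N(b)$ computed in $N_2$ is the original one. So Lemma 5 (over $N$) gives $f:N_1\to N_2$ over $N$, the identity on $P(N_1)\cup C(N_1)$. Let $q=\operatorname{gtp}(f(a)/N';N_2)$, which extends the given type. We have $\operatorname{comp}_M(f(a))=f[\operatorname{comp}_M(a)]=\operatorname{comp}_M(a)$. Its members outside $N$ are outside $N'$, and those in $N$ are in $M$. Also $v_{N'}(b)=v_N(b)\in V(M)$ for the relevant $b$. So $q$ does not fork over $M$.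

**Step 4: universal continuity.** This holds for all increasing continuous chains: components are finite in number, and each value of a $v(b)$ appears at some stage. Let $p=\operatorname{gtp}(a/M_\delta;N')$ with $p\upharpoonright M_i$ not forking over $M_0$ for all $i<\delta$. A member of $\operatorname{comp}_{M_0}(a)\cap M_\delta$ is in some $M_i$, hence in $M_0$. Let $b\in\operatorname{comp}_{M_0}(a)\cap P(N')\setminus P(M_0)$ and $v_{M_\delta}(b)(\nu)=c\ne*$. Then $c\in M_i$ for some $i<\delta$, so $v_{M_i}(b)(\nu)=c$ by (F4), and $c\in M_0$ as $p\upharpoonright M_i$ does not fork over $M_0$. Hence $v_{M_\delta}(b)\in V(M_0)$, and $p$ does not fork over $M_0$.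

**Step 5: $(\ge\theta^+)$-local character.** A chooser has at most $\theta$ choices, so a chain of cofinality above $\theta$ catches them at some stage. Let $\mathrm{cf}(\delta)>\theta$ and $p=\operatorname{gtp}(a/M_\delta;N')$. Choose $i<\delta$ as follows.

- If $a\in X_\xi$ and $c=\gamma(a)\in M_\delta$: fix $i_0<\delta$ with $c\in M_{i_0}$ and $x\in X_{c,\xi}(M_{i_0})$, and write $a=e+x$. Take $i\ge i_0$ with $e\cap P(M_\delta)\subseteq M_i$ and $v_{M_\delta}(b)\in V(M_i)$ for all $b\in e\setminus P(M_\delta)$. Then $\operatorname{comp}_{M_i}(a)=\{c\}\cup(e\setminus P(M_\delta))$.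
- If $a\in X_\xi$ and $\gamma(a)\notin M_\delta$, any $i$ works, as $\operatorname{comp}_{M_i}(a)=\{\gamma(a)\}$.
- Otherwise: take $i$ such that $M_i$ contains those of $a$ (if $a\in P\cup C$), respectively $\pi(a),\gamma(a)$ (if $a\in T$), that lie in $M_\delta$; and such that, if $a$, respectively $\pi(a)$, is an element $b\in P$ outside $M_\delta$, then $v_{M_\delta}(b)\in V(M_i)$.

This is possible, since each $v_{M_\delta}(b)$ involves at most $\theta<\mathrm{cf}(\delta)$ elements of $M_\delta$, and only finitely many $b$ occur. In each case $\operatorname{comp}_{M_i}(a)\cap M_\delta\subseteq M_i$ and the condition on $v_{M_\delta}$ holds, so $p$ does not fork over $M_i$.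

**Step 6: failure below $\theta^+$.** Here we repeat the computation with $c_0,c_1,\dots$ from Section 1. Let $\mu\le\theta$ be an infinite regular cardinal. By Corollary 7(2) build an increasing continuous $\langle M_\alpha:\alpha\le\mu\rangle$ with $M_\alpha\le^u_{\mathbf K}M_{\alpha+1}$, and by Corollary 7(3) pick $c_\alpha\in C_\alpha(M_{\alpha+1})\setminus C_\alpha(M_\alpha)$ for $\alpha<\mu$. Let $v\in V(M_\mu)$ have $v(\alpha)=c_\alpha$ for $\alpha<\mu$ and $v(\nu)=*$ for $\mu\le\nu<\theta$. By Lemma 6 take $N\ge M_\mu$ and $b\in P(N)\setminus P(M_\mu)$ with $v_{M_\mu}(b)=v$. Since $c_\alpha\notin M_\alpha$, we have $v\notin V(M_\alpha)$, so $\operatorname{gtp}(b/M_\mu;N)$ forks over $M_\alpha$ for every $\alpha<\mu$. So $(\ge\mu)$-local character fails.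

Hence $\kappa(\mathbf i,\mathbf K_\lambda,\le^u_{\mathbf K})=\theta^+\le\lambda$. Together with Lemma 2, Corollary 7(1) and stability (Section 9), all hypotheses of the Setting hold. Limit models of all lengths exist by Corollary 7(2), and they are all isomorphic by Corollary 4. This proves Theorem A except for its last sentence.

## 11. Types that differ but agree on all sets of size less than $\lambda$

It remains to find, over every $M\in\mathbf K_\lambda$, types $p\ne q$ with $p\upharpoonright A=q\upharpoonright A$ for all $A\subseteq M$ with $|A|<\lambda$. As announced in Section 5, we shift one coordinate that $A$ does not see.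

**Step 1: the types.** Let $M\in\mathbf K_\lambda$ and $c\in C_\nu(M)$. By Lemma 6 take $N\ge M$ and $b\in P(N)\setminus P(M)$ with $v_M(b)(\nu)=c$. Let $p=\operatorname{gtp}(b/M;N)$, let $v'$ be $v_M(b)$ with its $\nu$-th value changed to $*$, and let $q\in\mathbf{gS}(M)$ be the type with data $(P,v')$, which exists by Lemma 6. Then $p\ne q$ by Lemma 8.

**Step 2: a second copy of $M$ over $A$.** Let $A\subseteq M$, $|A|<\lambda$. The $\lambda$ many sets $X_\zeta$ are disjoint, so there is $\zeta<\lambda$ with $A\cap X_\zeta=\emptyset$. Let $M'$ be $M$ with $X_{c,\zeta}(M)$ replaced by $\{b+x:x\in X_{c,\zeta}(M)\}$. This is a substructure of $N$, since $d+(b+x)=b+(d+x)$ for $d\in P(M)=P(M')$. The map $h:M\to M'$ with $h(x)=b+x$ on $X_{c,\zeta}(M)$ and the identity elsewhere is an isomorphism, since $F(t,b+x)=F(t,x)$ for $t\in T(M)$, as $\pi(t)\ne b$. It fixes $A$.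

**Step 3: $b$ is even at $c$ relative to $M'$.** For $t\in T_{b,c}(N)$ we have $F_{M'}(t)=F_M(t)\,\Delta\,\{\zeta\}$, by (A4). For all other $t\in T_{b',c'}(N)$ with $b'\in P(N)\setminus P(M)$, $c'\in C(M)$, we have $F_{M'}(t)=F_M(t)$. So (i) and (ii) hold for $M'$, that is, $M'\le N$, and $v_{M'}(b)=v'$.

**Step 4: moving $M'$ back to $M$.** Extend $h^{-1}:M'\to M$ to an isomorphism $\hat h:N\to N^*$ with $M\le N^*$. It is the identity on $C(M)$, so $v_M(\hat h(b))=v'$, and $\operatorname{gtp}(\hat h(b)/M;N^*)=q$ by Lemma 8. As $\hat h$ is an isomorphism fixing $A$ pointwise, $\operatorname{gtp}(b/A;N)=\operatorname{gtp}(\hat h(b)/A;N^*)$, that is, $p\upharpoonright A=q\upharpoonright A$. $\square$ (Theorem A)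

**Remark.** This fits with Theorem B. Let $\delta_1,\delta_2<\lambda^+$ be as there. The cardinal $\mu$ of Theorem B is at most $\lambda$, so subsets of size $<\mu$ have size $<\lambda$, and the types $p\ne q$ just found violate its tameness hypothesis directly.
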